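# Clopen Tilings of the Free Part of $2^{\mathbb Z^n}$: Decidable on the Line, $\Sigma^0_1$-Complete from the Plane On

## 1. Dominoes and trominoes on the free part of $2^{\mathbb Z}$

Fix $n\ge 1$. The group $\mathbb Z^n$ acts on $2^{\mathbb Z^n}=\{0,1\}^{\mathbb Z^n}$ by the shift, $(g\cdot x)(h)=x(h+g)$. The free part
$$F_n=F(2^{\mathbb Z^n})=\{x\in 2^{\mathbb Z^n}: g\cdot x\ne x\text{ for all }g\ne 0\}$$
carries the subspace topology. Each orbit in $F_n$ is a copy of $\mathbb Z^n$ without a distinguished origin. We are given finitely many tiles and want to tile all orbits at once, in a continuous way. We ask for which tile sets this can be done, and whether a computer can tell. The question is from Su Gao, Steve Jackson, Edward Krohne, Brandon Seward, "Continuous Combinatorics of Abelian Group Actions", arXiv:1803.03872 (2018). We treat the continuous version in full.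

Throughout, $|\cdot|$ is the sup norm on $\mathbb Z^n$ and $B(h,r)=\{h':|h'-h|\le r\}$.

**Definition 1.** A *tile* is a finite nonempty set $T\subseteq\mathbb Z^n$. A *free system* is a second countable Hausdorff space $X$ with a base of clopen sets and a free continuous action of $\mathbb Z^n$; $F_n$ is one. A *clopen tiling* of a free system $X$ by $\{T_1,\dots,T_k\}$ is a tuple of clopen sets $C_1,\dots,C_k\subseteq X$ such that for every $x\in X$ there is exactly one pair $(i,t)$ with $1\le i\le k$, $t\in T_i$ and $(-t)\cdot x\in C_i$. A *Borel tiling* is the same with Borel sets $C_i$.

Here is the picture. For $y\in C_i$ let $S_{i,y}=\{t\cdot y:t\in T_i\}$. Then $x\in S_{i,y}$ if and only if $y=(-t)\cdot x$ for some $t\in T_i$. Since the action is free, different $t$ give different points $(-t)\cdot x$. So "exactly one $(i,t)$" is the same as "exactly one $(i,y)$ with $y\in C_i$ and $x\in S_{i,y}$": the translated tiles $S_{i,y}$ are pairwise disjoint and cover $X$. Freeness is needed for this rephrasing. For the trivial action on one point with $T=\{0,1\}$ and $C=X$, the single set $S_{1,y}$ covers $X$, but there are two pairs $(1,0),(1,1)$.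

A second picture is the one we shall calculate with. Call $(i,s)$ a *placement* of $x$ if $s\cdot x\in C_i$. The condition at the point $h\cdot x$ says that there is exactly one $(i,t)$ with $t\in T_i$ and $(h-t)\cdot x\in C_i$. With $s=h-t$, this says that $h\in s+T_i$ for exactly one placement $(i,s)$. Hence
$$(C_i)\text{ is a tiling}\iff\text{for each }x\text{ the sets }s+T_i,\ (i,s)\text{ a placement of }x,\text{ partition }\mathbb Z^n. \tag{1}$$
Since $s\cdot(g\cdot x)=(s+g)\cdot x$, the placements of $g\cdot x$ are those of $x$ translated by $-g$.

Code finite sequences of tiles in $\mathbb Z^n$ by natural numbers in a fixed standard computable way. Let $S_n$ be the set of codes of finite sets of tiles for which $F_n$ has a clopen tiling. We ask how complicated $S_n$ is. Repeating a tile is harmless: if $T_i=T_j$, one may replace $C_i$ by $C_i\cup C_j$ and drop $j$, and conversely one may add an empty $C_j$. We write $\{T_i\}\in S_n$ for "the code is in $S_n$".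

We use one measure, the uniform Bernoulli measure $\mu=\mu_n$ on $2^{\mathbb Z^n}$ (independent fair coins). Two facts are needed.

* $\mu(F_n)=1$. For $g\neq0$, a point with $g\cdot x=x$ satisfies $x(2ig)=x((2i+1)g)$ for all $i\ge0$. These events are independent of probability $\frac12$, so the set of such $x$ is null, and there are countably many $g$.
* Every $g\ne0$ is mixing: $\mu(A\cap(kg)\cdot B)\to\mu(A)\mu(B)$ as $k\to\infty$. For sets depending on finitely many coordinates the two sets become independent for large $k$, and general sets are approximated by these. Consequently, if $g\cdot A=A$ up to a null set, then $\mu(A)=\mu(A)^2$, so $\mu(A)\in\{0,1\}$.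

A *$\mu$-measurable tiling* of $F_n$ is a tuple of $\mu$-measurable sets satisfying the tiling condition for $\mu$-a.e. $x$. As $\mathbb Z^n$ is countable, the condition then holds on an invariant conull set.

**Example 2 (dominoes alone do not tile $F_1$).** Let $n=1$, $T=\{0,1\}$. A tiling is a set $C$ such that exactly one of $x\in C$, $(-1)\cdot x\in C$ holds. So $1\cdot C$ is the complement of $C$, and $2\cdot C=C$. Hence $\mu(C)=\frac12$, while $C$ is invariant under $2\ne0$. This contradicts mixing. There is not even a $\mu$-measurable tiling.

With trominoes added, a tiling exists. For this we need to mark points in each orbit.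

**Lemma 3 (markers).** Let $X$ be a free system and $d\ge1$. There is a clopen $M\subseteq X$ such that (i) if $x\in M$ and $0<|g|\le d$, then $g\cdot x\notin M$; (ii) for all $x\in X$ there is $|g|\le d$ with $g\cdot x\in M$.

*Proof.* The points $g\cdot x$, $|g|\le d$, are distinct. So every $x$ has a clopen neighborhood $U$ with $gU\cap U=\emptyset$ for $0<|g|\le d$. By second countability, countably many such sets $U_1,U_2,\dots$ cover $X$. Choose greedily:
$$M_i=U_i\setminus\bigcup_{j<i}\bigcup_{|g|\le d}gM_j,\qquad M=\bigcup_iM_i .$$
Each $M_i$ is clopen and $M$ is open.

(i) Let $x,g\cdot x\in M$ with $0<|g|\le d$. If both are in $M_i$, then $g\cdot x\in gU_i\cap U_i=\emptyset$. If $x\in M_j$ and $g\cdot x\in M_i$ with $j<i$, then $g\cdot x\in gM_j$, which was removed from $M_i$. If $x\in M_i$ and $g\cdot x\in M_j$ with $j<i$, then $x\in(-g)M_j$, which was removed as well.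

(ii) If $x\in M$ take $g=0$. Otherwise $x\in U_i\setminus M_i$ for some $i$, so $x\in gM_j$ with $j<i$, $|g|\le d$, and $(-g)\cdot x\in M$.

Finally, by (i) and (ii) $X\setminus M=\bigcup_{0<|g|\le d}gM$, which is open. So $M$ is clopen. $\square$

For $x\in X$ let $L_x=\{s\in\mathbb Z^n:s\cdot x\in M\}$ be its set of markers. Distinct markers are at distance $>d$, every $B(h,d)$ contains a marker, and $L_{g\cdot x}=L_x-g$. When $n=1$, consecutive markers are at distance in $[d+1,2d+1]$: if $a<b$ are consecutive and $b-a\ge2d+2$, no marker lies within $d$ of $a+d+1$.

**Example 4 (dominoes and trominoes tile $F_1$).** Let $T_1=\{0,1\}$, $T_2=\{0,1,2\}$, and take $M$ with $d=1$. Consecutive markers are at distance $2$ or $3$. Put $C_1=\{x\in M:2\cdot x\in M\}$ and $C_2=M\setminus C_1$. By (1) this is a clopen tiling: each marker carries the tile that reaches just up to the next marker.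

## 2. Walks in a finite graph: the case $n=1$

**Definition 5.** A *subshift of finite type* (SFT) over $\mathbb Z^n$ is a set $Y\subseteq A^{\mathbb Z^n}$, $A$ a finite alphabet, of the form $\{y:(h\cdot y)|_{B(0,\omega)}\text{ is allowed for all }h\}$, for some $\omega$ and some set of allowed patterns on $B(0,\omega)$.

For tiles $T_1,\dots,T_k$ let $Y_T$ be the set of $y\in\mathcal P(\{1,\dots,k\})^{\mathbb Z^n}$ such that for every $h$ there is exactly one $(i,t)$ with $t\in T_i$ and $i\in y(h-t)$. This is an SFT, computable from the tiles. Given a tiling $(C_i)$ of $X$, put $\tau(x)(s)=\{i:s\cdot x\in C_i\}$. Then $\tau(g\cdot x)(s)=\tau(x)(s+g)$, so $\tau$ is equivariant, and by (1) it maps into $Y_T$. Conversely an equivariant $\tau:X\to Y_T$ gives the tiling $C_i=\{x:i\in\tau(x)(0)\}$. Thus clopen (Borel) tilings of $X$ correspond exactly to continuous (Borel) equivariant maps $X\to Y_T$, and $\mu$-measurable tilings of $F_n$ correspond to a.e. defined $\mu$-measurable ones.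

Now let $n=1$ and let $Y$ be an SFT over $\mathbb Z$, given by allowed words of length $\ell\ge2$. Let $G$ be the finite directed graph whose vertices are the words of length $\ell-1$ and whose edges are the allowed words of length $\ell$, each leading from its first $\ell-1$ letters to its last $\ell-1$ letters. Points of $Y$ are the same as bi-infinite walks in $G$.

For the domino, writing $1$ for $\{1\}$ and $0$ for $\emptyset$, we may take $\ell=2$ with allowed words $01,10$. All closed walks have even length. For dominoes and trominoes, write $0,1,2$ for $\emptyset,\{1\},\{2\}$ and take $\ell=3$. At the vertex $10$ there is the closed walk $10\to01\to10$ of length $2$ and the closed walk $10\to02\to20\to00\to01\to10$ of length $5$. The edges used are $101,010,102,020,200,001$. In each such word $abc$ exactly one of the statements $c=1$, $b=1$, $c=2$, $b=2$, $a=2$ holds, so they are allowed. The gcd is $1$. This is the whole difference between Examples 2 and 4.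

**Theorem 6.** For an SFT $Y$ over $\mathbb Z$ the following are equivalent: (a) there is a continuous equivariant map $F_1\to Y$; (b) there is a Borel (or $\mu$-measurable, a.e. defined) equivariant map $F_1\to Y$; (c) $G$ has a vertex $v$ with closed walks at $v$ whose lengths have gcd $1$.

*Proof.* (a)⇒(b) is clear, and a Borel map is $\mu$-measurable. So assume that a $\mu$-measurable map is given.

**(b)⇒(c).** This step turns a common divisor of closed walk lengths into a set that contradicts mixing, as in Example 2. Let $v_h(x)$ be the vertex at position $h$ of the walk of $x$; by equivariance $v_h(x)=v_0(h\cdot x)$. Fix $v$ with $\mu(v_0=v)>0$. The set of $x$ with $v_h(x)=v$ for infinitely many $h\ge0$ is a limsup of sets of the same positive measure, so it has positive measure. It is invariant, so it has measure $1$. In particular there are closed walks at $v$; let $g$ be the gcd of their lengths. If $v_h(x)=v_{h'}(x)=v$ with $h<h'$, the walk between these times is closed, so $g\mid h'-h$. So for a.e. $x$ the residue $f(x)=h\bmod g$, for any $h$ with $v_h(x)=v$, is well defined. Since $v_h(1\cdot x)=v_{h+1}(x)$, we have $f(1\cdot x)=f(x)-1$. The sets $\{f=i\}$, $i\in\mathbb Z/g$, are therefore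 translates of each other, each has measure $1/g$, and each is invariant under $g\neq0$. By mixing $1/g\in\{0,1\}$, so $g=1$.

**(c)⇒(a).** This step fills the gaps between markers. The set of lengths of closed walks at $v$ is closed under addition and has gcd $1$, so it contains all $L\ge\ell_0$ for some $\ell_0\ge1$. Fix a closed walk of each such length. Take $M$ from Lemma 3 for $X=F_1$, $d=\ell_0$. Consecutive markers are at distance in $[d+1,2d+1]$. Put $v$ at each marker and the fixed closed walk of the right length between consecutive markers. This walk depends equivariantly on $x$, and its value at $0$ depends only on the markers in a bounded window, so it gives a continuous equivariant map into $Y$. $\square$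

**Corollary 7.** $S_1$ is computable. For $n=1$, clopen, Borel and $\mu$-measurable tilings exist for exactly the same tile sets, and the criterion is (c) for $Y=Y_T$.

*Proof.* It remains to see that (c) is decidable. Let $v$ have a closed walk, let $g$ be the gcd of the lengths of closed walks at $v$, and let $g'$ be the gcd of the lengths of the simple cycles in the strongly connected component of $v$. A closed walk at $v$ stays in the component and decomposes into simple cycles, so $g'\mid g$. If a simple cycle of length $c$ passes through $u$ in the component, take a closed walk at $v$ through $u$, of length $a$ say; inserting the cycle gives one of length $a+c$, so $g\mid c$. Hence $g=g'$, which is found by a finite computation. $\square$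

## 3. What changes in the plane

The line had two features. A tiling between two markers is a walk, so the only thing that matters about a long gap is its length modulo a gcd; and the gcd obstruction is exactly what mixing detects. In the plane the region between markers is two-dimensional, and filling it can be as hard as running a machine. Here is what happens. Completeness refers to computable many-one reductions.

**Theorem 8.** $S_1$ is computable. For every $n\ge2$, $S_n$ is $\Sigma^0_1$-complete; in particular it is not computable and not $\Pi^0_1$, and it has Turing degree $0'$.

The proof gives more. A tile is *connected* if it is connected in the nearest-neighbor graph of $\mathbb Z^n$. A tile set *tiles* a finite region if the region is partitioned by translates of the tiles.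

**Theorem 9.**
1. The universality theorem (Theorem 12 below) holds for all SFTs over $\mathbb Z^n$, all $n$, and all free systems: there is a continuous equivariant map $F_n\to Y$ if and only if there is one $X\to Y$ for every free system $X$, if and only if there is one $Z_k\to Y$ for one of the explicit compact systems $Z_k$ of Section 4.
2. For $n=1$, clopen, Borel and $\mu$-measurable tilings exist for exactly the same tile sets, and the criterion is (c) of Theorem 6.
3. For every $n\ge2$, the set of codes of tile sets admitting a clopen (respectively Borel, $\mu$-measurable) tiling of $F_n$ is $\Sigma^0_1$-hard, even restricted to connected tiles. For $n=2$ the hardness holds for every class of planar tile sets lying between "tiles all sufficiently large rectangles" and "has a $\mu$-measurable tiling of $F_2$" (or "has a $p\mathbb Z^2$-periodic tiling for all large $p$").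
4. If $\{T_i\}\in S_n$, then $\gcd_i|T_i|=1$.

For $n\ge2$ no upper bound is claimed for the Borel and $\mu$-measurable versions.

Start with the upper bound, $S_n\in\Sigma^0_1$. One wants to search for a finite certificate of a clopen tiling. The sensible first try is to search through local rules of bounded window: guess $r$ and, for every pattern on $B(0,r)$, which $C_i$ contain the points with that pattern. This fails, and one can see exactly where.

**Remark 10.** Suppose that $(C_i)$ is a clopen tiling of $F_n$ and that membership of $x$ in $C_i$ depends only on $x|_{B(0,r)}$, for one $r$. Since $F_n$ is conull, it is dense in $2^{\mathbb Z^n}$, so every pattern on $B(0,r)$ occurs and the rule extends to a continuous equivariant map $\tau'$ on $2^{\mathbb Z^n}$. The set where $\tau'(x)\in Y_T$ is closed and contains $F_n$, so it is everything. The constant point $0$ is fixed by the shift, so $y=\tau'(0)\in Y_T$ is constant, and the defining condition of $Y_T$ reads $\sum_{i\in y(0)}|T_i|=1$. So some $T_i$ is a singleton. Bounded windows therefore see only tile sets containing a singleton, and they miss Example 4.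

The trouble is that $F_n$ is not compact: near a periodic point the window must grow. The way past it is to find compact systems $Z_k$ which receive maps from every free system and from which one can map very close to a compact part of $F_n$.

## 4. Marker systems as a substitute for $F_n$

Let $W_d\subseteq 2^{\mathbb Z^n}$ be the SFT of all $L\subseteq\mathbb Z^n$ (identified with indicator functions) such that distinct points of $L$ are at distance $>d$ and $L\cap B(h,d)\ne\emptyset$ for all $h$. By Lemma 3, $x\mapsto L_x$ is a continuous equivariant map from any free system to $W_d$.

Put $\nu_j=(2j+1)^n$, $r_0=0$, and for $j\ge1$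
$$R_j=(2r_{j-1}+1)(4\nu_j+3),\qquad d_j=2(j+R_j),\qquad r_j=2d_j. \tag{2}$$
So $d_1<d_2<\cdots$. Let $Z_k=W_{d_1}\times\dots\times W_{d_k}$ and
$$X_k=\{x\in 2^{\mathbb Z^n}:\ \forall j\le k\ \forall h\ \forall g\,(0<|g|\le j)\ \exists s\in B(h,2d_j)\ \ x(s)\ne x(s+g)\}. \tag{3}$$
In words: in a point of $X_k$ every nonzero vector of norm $\le j$, $j\le k$, is visibly not a period in every ball of radius $2d_j$. Each $X_k$ is closed and shift invariant, and $X_{k+1}\subseteq X_k$. The set $X_\infty=\bigcap_kX_k$ is a compact invariant subset of $F_n$: for $g\ne0$ take $j=|g|$ in (3).

**Lemma 11.** There is a continuous equivariant map $\Theta_k:Z_k\to X_k$.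

For a single scale $j$ this would be easy: in each cell around a marker, and for each $g$ with $0<|g|\le j$, write different bits at some $s$ and $s+g$. The danger is that a later scale overwrites what an earlier scale has written. The remedy is to reserve in each cell of scale $j$ one position that scale $j$ leaves blank; the next scale writes only on reserved positions.

*Proof.* Let $z=(L_1,\dots,L_k)\in Z_k$.

**Step 1: cells.** We need finite regions around the markers. For $p\in L_j$ let $C_j(p)$ be the set of $h$ whose nearest point of $L_j$ is $p$, ties broken by lexicographic order. For fixed $j$ the cells partition $\mathbb Z^n$, and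
$$B(p,d_j/2)\subseteq C_j(p)\subseteq B(p,d_j).$$
Indeed if $|h-p|\le d_j/2$, any other $p'\in L_j$ has $|p'-p|>d_j$, so $|h-p'|>d_j/2$; and the nearest marker to $h$ is within $d_j$.

**Step 2: reserved positions.** We construct $\mathbb Z^n=H_0\supseteq H_1\supseteq\dots\supseteq H_k$, where $H_j$ has exactly one point in each cell of scale $j$, and show that every ball of radius $r_j$ meets $H_j$. Let $H_j$ consist of the lexicographically least element $c_j(p)$ of $H_{j-1}\cap C_j(p)$, for $p\in L_j$. The claim on balls is clear for $j=0$. Let $j\ge1$. Since $R_j\le d_j/2$, $B(p,R_j)\subseteq C_j(p)$. The ball $B(p,R_j)$ has side $2R_j+1\ge(2r_{j-1}+1)(4\nu_j+3)$, so along the first coordinate axis it contains $4\nu_j+3$ disjoint balls of radius $r_{j-1}$. By induction each meets $H_{j-1}$. Hence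
$$|H_{j-1}\cap B(p,R_j)|\ge4\nu_j+3, \tag{4}$$
so $c_j(p)$ exists. Any $B(h,2d_j)$ contains $B(p,d_j)\supseteq C_j(p)$ for some $p\in L_j\cap B(h,d_j)$, so it meets $H_j$. As $r_j=2d_j$, the induction goes on.

**Step 3: where scale $j$ writes.** The sets $H_0\setminus H_1,\dots,H_{k-1}\setminus H_k,H_k$ partition $\mathbb Z^n$. We define $b:\mathbb Z^n\to\{0,1\}$ on $H_{j-1}\setminus H_j$ successively for $j=1,\dots,k$, and $b=0$ on $H_k$. For stage $j$ and a cell $C=C_j(p)$, $c=c_j(p)$, we first choose the positions. List $\{g:0<|g|\le j\}$ as $g_1,g_2,\dots,g_{\nu_j-1}$ in a fixed order. Let $s_i$ be, successively, the lexicographically least $s\in H_{j-1}\cap B(p,R_j)$ such that $c\notin\{s,s+g_i\}$ and $\{s,s+g_i\}$ is disjoint from $\{s_l,s_l+g_l:l<i\}$. The point $c$ excludes at most two values of $s$ (namely $c$ and $c-g_i$), and each $l<i$ excludes at most four. In total at most $2+4(i-1)\le4\nu_j$ values are excluded, so by (4) $s_i$ exists. Both $s_i$ and $s_i+g_i$ lie in $B(p,R_j+j)=B(p,d_j/2)\subseteq C$. Neither lies in $H_j$, because $H_j\cap C=\{c\}$.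

**Step 4: what scale $j$ writes.** We want $b(s_i)\ne b(s_i+g_i)$. For $h\in C\cap(H_{j-1}\setminus H_j)$ put

* $b(h)=1-b(s_i+g_i)$ if $h=s_i$ and $s_i+g_i\notin H_{j-1}$ (then $b(s_i+g_i)$ was defined at an earlier stage);
* $b(h)=1$ if $h=s_i$ and $s_i+g_i\in H_{j-1}\setminus H_j$;
* $b(h)=0$ if $h$ is no $s_i$.

In the second case $s_i+g_i$ is not any $s_l$: for $l\ne i$ by the disjointness in Step 3, and for $l=i$ because $g_i\ne0$. It lies in the same cell $C$, so $b(s_i+g_i)=0$ by the third line. In all cases $b(s_i)\ne b(s_i+g_i)$.

**Step 5: $b\in X_k$.** Given $h$ and $0<|g|\le j\le k$, take $p\in L_j\cap B(h,d_j)$. The point $s\in C_j(p)\subseteq B(p,d_j)\subseteq B(h,2d_j)$ chosen for $g$ at stage $j$ satisfies $b(s)\ne b(s+g)$. All choices are translation equivariant, and $b(h)$ depends only on $z$ in a bounded window around $h$. So $\Theta_k(z)=b$ is continuous and equivariant. $\square$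

**Theorem 12 (universality).** For an SFT $Y$ over $\mathbb Z^n$ the following are equivalent:
1. there is a continuous equivariant map $F_n\to Y$;
2. for some $k$ there is a continuous equivariant map $Z_k\to Y$;
3. for every free system $X$ there is a continuous equivariant map $X\to Y$.

*Proof.* (2)⇒(3): Lemma 3 for $d_1,\dots,d_k$ gives a continuous equivariant map $X\to Z_k$; compose. (3)⇒(1): $F_n$ is a free system.

(1)⇒(2): Let $\varphi:F_n\to Y$ be continuous and equivariant, $Y\subseteq A^{\mathbb Z^n}$ defined by allowed patterns on $B(0,\omega)$. The idea is that on the compact set $X_\infty$ the map does have a bounded window, and that membership in an SFT is an open condition, which survives on a neighborhood $X_k$. In detail: every $x\in X_\infty$ has a cylinder neighborhood in $F_n$ on which $\varphi(\cdot)(0)$ is constant; finitely many of these cover $X_\infty$. So there are $r$ and $\beta:2^{B(0,r)}\to A$ with $\varphi(x)(0)=\beta(x|_{B(0,r)})$ for $x\in X_\infty$. Put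
$$\varphi'(x)(h)=\beta\big((h\cdot x)|_{B(0,r)}\big)\qquad(x\in2^{\mathbb Z^n}).$$
This is continuous and equivariant on all of $2^{\mathbb Z^n}$, and $\varphi'=\varphi$ on $X_\infty$ since $X_\infty$ is invariant. The set of $x$ for which $\varphi'(x)|_{B(0,\omega)}$ is not allowed is clopen and disjoint from $X_\infty=\bigcap_kX_k$. The $X_k$ are decreasing and compact, so it is disjoint from some $X_k$. As $X_k$ is invariant, $\varphi'(X_k)\subseteq Y$. Then $\varphi'\circ\Theta_k:Z_k\to Y$ is as required. $\square$

Remark 10 does not apply to $Z_k$, because no point of $W_d$ is constant. The finite certificates we wanted are the block codes on $Z_k$.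

**Corollary 13 (upper bound).** For every $n$, $S_n$ is $\Sigma^0_1$, uniformly in $n$. More generally, the set of SFTs $Y$ over $\mathbb Z^n$ (given by alphabet and allowed patterns) admitting a continuous equivariant map $F_n\to Y$ is $\Sigma^0_1$.

*Proof.* By Theorem 12, such a map exists if and only if some $Z_k$ maps continuously and equivariantly to $Y$. As $Z_k$ is compact, such a map is a block code: it is given by some $r$ and some $\beta$ defined on $k$-tuples of subsets of $B(0,r)$. We need a finite way to confirm that a given $\beta$ maps $Z_k$ into $Y$. Say that $L$ satisfies the conditions of $W_d$ at $h$ if $L\cap B(h,d)\neq\emptyset$, and $L\cap B(h,d)=\{h\}$ in case $h\in L$. Then $L\in W_d$ if and only if this holds at all $h$. Claim: $\beta$ maps $Z_k$ into $Y$ if and only if there is $R\ge\omega+r+d_k$ such that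

(∗) for every $k$-tuple $(L_1,\dots,L_k)$ of subsets of $B(0,R)$ satisfying the conditions of $W_{d_j}$ at all $h\in B(0,R-d_j)$, $j\le k$, the pattern that $\beta$ produces on $B(0,\omega)$ is allowed.

"If": for $z\in Z_k$ and any $h$, the restriction of $h\cdot z$ to $B(0,R)$ satisfies the hypothesis of (∗), so the pattern of the image of $z$ around $h$ is allowed. "Only if": if (∗) fails for all $R$, pick bad tuples, extend them by the empty set outside $B(0,R)$, and let $R\to\infty$ along a convergent subsequence. Each condition at a fixed $h$ involves a fixed window and holds for all large $R$, so the limit is in $Z_k$. The pattern produced on $B(0,\omega)$ depends on the window $B(0,\omega+r)$, so it is not allowed for the limit.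

For given $(k,r,\beta,R)$, (∗) is a finite check. Searching over all $(k,r,\beta,R)$ enumerates the set of $Y$ with the required map; $Y_T$ is computable from the tiles. $\square$

**Corollary 14 (periodic points).** If there is a continuous equivariant map $F_n\to Y$, $Y$ an SFT, then for all finite-index subgroups $\Lambda\le\mathbb Z^n$ whose nonzero elements have sufficiently large norm, $Y$ has a $\Lambda$-periodic point. In particular $Y$ has a $p\mathbb Z^n$-periodic point for all large $p$.

*Proof.* Take $k$ with a continuous equivariant map $Z_k\to Y$, and let all nonzero elements of $\Lambda$ have norm $>d_k$. It suffices to find a $\Lambda$-periodic point of each $W_{d_j}$, $j\le k$, since equivariant maps preserve $\Lambda$-periodicity. In the finite group $\mathbb Z^n/\Lambda$, with the quotient distance, take a maximal subset with pairwise distances $>d_j$, and let $L$ be its preimage in $\mathbb Z^n$. Points of $L$ in different cosets are at distance $>d_j$; distinct points in the same coset differ by a nonzero element of $\Lambda$, of norm $>d_k\ge d_j$. By maximality $L\cap B(h,d_j)\ne\emptyset$ for all $h$. So $L\in W_{d_j}$. $\square$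

## 5. Clopen partitions of the plane into large rectangles

Now the lower bound. We first want a convenient sufficient condition for $\{T_i\}\in S_2$, playing the role of "fill the gaps between markers" on the line.

**Lemma 15.** Let $X$ be a free system. For each $K\ge1$ there is a finite clopen partition $X=A_1\cup\dots\cup A_\chi$ such that $x\in A_i$ and $0<|g|\le K$ imply $g\cdot x\notin A_i$.

*Proof.* Take $M$ from Lemma 3 with $d=K$. By (ii) there, the finitely many clopen sets $(-g)M$, $|g|\le K$, cover $X$. If $x$ and $h\cdot x$ both lie in $(-g)M$, then $g\cdot x$ and $h\cdot(g\cdot x)$ are in $M$, so not $0<|h|\le K$. Make the sets disjoint. $\square$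

**Lemma 16.** Let $X$ be a free system for $\mathbb Z^2$ and $d\ge1$. There are $D$ and an equivariant assignment $x\mapsto\mathcal R(x)$ of partitions of $\mathbb Z^2$ into rectangles with side lengths in $[d,D]$, such that the rectangle of $\mathcal R(x)$ containing $0$ is a locally constant function of $x$.

The natural try is to put a large square around each marker and cut the plane along all their sides. Sides that are close but different would produce thin slivers. So we choose the radii, one color class at a time, so that sides of nearby squares are never close.

*Proof.* Let $\Delta=5000d$. Take $M$ from Lemma 3 with $\Delta$ as the distance, and $A_1,\dots,A_\chi$ from Lemma 15 for $K=8\Delta$. Fix $x$, let $L=L_x$, and give $p\in L$ the color $i$ with $p\cdot x\in A_i$. Distinct $p,q\in L$ of the same color have $|p-q|>8\Delta$.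

**Step 1: radii.** We choose $r_p\in[\Delta,2\Delta]$ so that sides of nearby squares are at least $d$ apart. By recursion on the color of $p$, let $r_p$ be the least integer $r\in[\Delta,2\Delta]$ such that for all $q\in L$ of smaller color with $|q-p|\le8\Delta$ and for $i=1,2$, each of $p_i-r,\ p_i+r+1$ has distance $\ge d$ from each of $q_i-r_q,\ q_i+r_q+1$. It exists. To see this, count first: the balls of radius $\Delta/2$ about the markers in $B(p,8\Delta)$ are disjoint, have $(\Delta+1)^2$ points each, and lie in a ball with $(17\Delta+1)^2$ points, so there are at most $17^2=289$ such markers including $p$. Each of the at most $288$ others gives $8$ conditions, each excluding at most $2d-1$ values of $r$. In total at most $288\cdot8\,(2d-1)<4608d<\Delta+1$ values are excluded, and there are $\Delta+1$ to choose from.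

**Step 2: the rectangle of a point.** We define a rectangle $R(h)\ni h$ for each $h$. Write
$$B_p=\{h:p_i-r_p\le h_i<p_i+r_p+1,\ i=1,2\}=B(p,r_p).$$
These squares cover $\mathbb Z^2$ since $r_p\ge\Delta$. For $h\in\mathbb Z^2$ let
$$I(h)=\{p\in L:h\in B_p\}\ne\emptyset,\qquad K(h)=\bigcap_{p\in I(h)}B_p,\qquad Q(h)=\{q\in L:B_q\cap K(h)\ne\emptyset\}\supseteq I(h).$$
If $q,q'\in Q(h)$ and $p\in I(h)$, then $B_q$ and $B_{q'}$ meet $B_p$, so $|q-p|,|q'-p|\le4\Delta$ and $|q-q'|\le8\Delta$. If $q\ne q'$, they therefore have different colors, and Step 1 applies to them. Also $2r_q+1\ge d$. So for each $i$ the numbers $q_i-r_q,\ q_i+r_q+1$ ($q\in Q(h)$) are pairwise at distance $\ge d$. Regard them as cuts of the $i$-th axis. Let $R(h)$ be the product of the two half-open intervals between consecutive cuts that contain $h_1$ and $h_2$. The sides of $B_p$, $p\in I(h)$, are cuts and $h\in B_p$. So $R(h)$ is bounded, $R(h)\subseteq K(h)$, and its sides have lengths in $[d,4\Delta+1]$. Put $D=4\Delta+1$.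

**Step 3: the rectangles form a partition.** It suffices that $h'\in R(h)$ implies $R(h')=R(h)$. Since $h'\in K(h)$, $I(h')\supseteq I(h)$. If $q\in I(h')$, then $h'\in B_q\cap K(h)$, so $q\in Q(h)$; membership in $B_q$ is constant on $R(h)$ because the sides of $B_q$ are cuts; so $h\in B_q$, i.e. $q\in I(h)$. Hence $I(h')=I(h)$, so $K$, $Q$ and the cuts agree, and $R(h')=R(h)$.

**Step 4: continuity.** Markers and colors move equivariantly with $x$, so everything is equivariant. As there are $\chi$ colors, $r_p$ depends only on the markers and colors in $B(p,8\Delta\chi)$. So $R(0)$ depends on the markers and colors in a bounded window, each of which is locally constant in $x$. $\square$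

**Corollary 17.** If planar tiles $T_1,\dots,T_k$ tile every $\ell_1\times\ell_2$ rectangle with $\ell_1,\ell_2\ge d$, for some $d$, then every free $\mathbb Z^2$-system has a clopen tiling by $\{T_i\}$; in particular $\{T_i\}\in S_2$.

*Proof.* Fix a tiling of each rectangle with sides in $[d,D]$, up to translation, and use it in the rectangles of $\mathcal R(x)$. The resulting placements partition $\mathbb Z^2$ and are equivariant. Let $C_i$ be the set of $x$ having $(i,0)$ as a placement. Fix $t\in T_i$. Whether $(i,0)$ is a placement of $x$ depends only on the rectangle of $\mathcal R(x)$ containing $t$, which is locally constant in $x$. So $C_i$ is clopen, and (1) gives the tiling. $\square$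

## 6. Designing tiles that must see a machine halt

We want, for each machine $\mathcal M$, a tile set $\mathcal T_{\mathcal M}$ that lies in $S_2$ exactly when $\mathcal M$ halts. In view of Corollary 17, the plan is that tiles assemble into rectangles that contain a complete halting computation, and that all large sizes of rectangles are possible. Three points govern the design.

First, one size of cell is not enough: with cells of one width $N$ in a row one gets a residue modulo $N$, as in Example 2. So columns come in widths $N$ and $N+1$, and rows in heights $N$ and $N+1$.

Second, the two widths must not be freely mixed. Suppose that the four plain rectangles with sides in $\{N,N+1\}$ were among our tiles. For $\ell\ge N^2$ write $\ell=iN+j(N+1)$ with $0\le j<N$, $j\equiv\ell\pmod N$; then $i\ge0$ since $j(N+1)\le N^2-1$. So these four tiles alone tile every rectangle with sides $\ge N^2$, and by Corollary 17 they are in $S_2$, no matter what $\mathcal M$ does. We shall force the columns from left to right to be first of width $N$ and then of width $N+1$, with exactly one switch.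

Third, one cannot hope that non-halting prevents tilings of the plane: locally, nothing stops the tiles in the middle of a rectangle from going on forever. With the tiles defined below, the plane is always tiled by copies, at the points of $N\mathbb Z^2$, of a single tile of column type $\mathsf A$, row type $\mathsf A$ and blank contents. So the existence of a plane tiling carries no information. But an infinite row of tiles must, by the one-switch rule, have constant width from some point on. That yields a residue modulo $N$ or $N+1$, and the mixing argument from the line forbids it almost everywhere. So in a tiling of $F_2$ almost every plane consists of finite rectangles, and a finite rectangle has a top row, where the machine must have halted.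

**Machines.** Let $\mathcal M$ be a deterministic Turing machine with one-sided tape (cells $0,1,2,\dots$), states $Q$, start state $q_0$, halting state $q_h\ne q_0$, alphabet $\Gamma\ni\sqcup$, and transition function $\delta:(Q\setminus\{q_h\})\times\Gamma\to Q\times\Gamma\times\{-1,+1\}$, the last entry being the move. It is started at cell $0$ on blank tape, and it never moves left from cell $0$. The halting problem for such machines is $\Sigma^0_1$-complete. Indeed, take any machine $\mathcal M'$ on a one-sided tape, started on blank tape, with the convention that an attempt to move left from the first cell leaves the head in place. Let $\mathcal M$ use cells $1,2,\dots$ as the tape of $\mathcal M'$. A new start state $q_0$, never re-entered, writes a new symbol $\#$ on cell $0$, moves right, and enters the start state of $\mathcal M'$. Afterwards $\#$ is neither written nor erased, and a non-halting state reading $\#$ is kept while the head moves right. A left move of $\mathcal M'$ from its first cell becomes a step onto $\#$ and a step back. So $\mathcal M$ halts if and only if $\mathcal M'$ does, and $\mathcal M$ never moves left from cell $0$. After halting, the configuration of $\mathcal M$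 is kept constant.

**Abstract tiles.** Let $N$ be a number chosen later. Column types are $\mathsf W,\mathsf A,\mathsf J,\mathsf B,\mathsf E$ with widths $N,N,N,N+1,N$. Row types are $\mathsf S,\mathsf A,\mathsf J,\mathsf B,\mathsf T$ with heights $N,N,N,N+1,N$. Put
$$\mathrm{out}=0\text{ for }\mathsf W,\mathsf S,\mathsf A,\qquad\mathrm{out}=1\text{ for }\mathsf J,\mathsf B,\qquad\mathrm{in}=0\text{ for }\mathsf A,\mathsf J,\qquad\mathrm{in}=1\text{ for }\mathsf B,\mathsf E,\mathsf T.$$
An abstract tile has a column type $\kappa$, a row type $\rho$, and contents (bottom, top, left, right). Bottom and top contents lie in $\Gamma\cup(Q\times\Gamma)$; left and right contents lie in $\{0\}\cup\{{\to}q:q\in Q\}\cup\{{\leftarrow}q:q\in Q\}$. Its edges carry labels: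

* left: $(\rho,\mathrm{in}(\kappa),\text{left content})$, but the left edge is *flat* (unlabeled) if $\kappa=\mathsf W$; right: $(\rho,\mathrm{out}(\kappa),\text{right content})$, but flat if $\kappa=\mathsf E$;
* bottom: $(\kappa,\mathrm{in}(\rho),\text{bottom content})$, but flat if $\rho=\mathsf S$; top: $(\kappa,\mathrm{out}(\rho),\text{top content})$, but flat if $\rho=\mathsf T$.

The allowed contents are as follows; in addition a flat left or right edge requires content $0$ there.

* $\rho=\mathsf S$: left $=$ right $=0$; top $=(q_0,\sqcup)$ if $\kappa=\mathsf W$, top $=\sqcup$ otherwise.
* $\rho\in\{\mathsf A,\mathsf J,\mathsf B\}$: (bottom, top, left, right) is one of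
 (i) $(a,a,0,0)$;
 (ii) $(a,(q,a),{\to}q,0)$;
 (iii) $(a,(q,a),0,{\leftarrow}q)$;
 (iv) $((q,a),a',0,{\to}q')$ if $\delta(q,a)=(q',a',+1)$;
 (v) $((q,a),a',{\leftarrow}q',0)$ if $\delta(q,a)=(q',a',-1)$;
 (vi) $((q_h,a),(q_h,a),0,0)$.
* $\rho=\mathsf T$: left $=$ right $=0$; bottom $=a$ or $(q_h,a)$, with $a\in\Gamma$.

So rows are time steps, read upwards: (ii) and (iii) receive the head from the left and from the right, (iv) and (v) send it off.

**Example 18.** Let $\delta(q_0,\sqcup)=(q_h,\#,+1)$, so $\mathcal M$ halts after one step. Take columns $\mathsf W,\mathsf J,\mathsf E$ and rows $\mathsf S,\mathsf J,\mathsf T$. The tops of row $\mathsf S$ are $(q_0,\sqcup),\sqcup,\sqcup$. Row $\mathsf J$ consists of a tile (iv) with top $\#$ and right content ${\to}q_h$, a tile (ii) with left content ${\to}q_h$ and top $(q_h,\sqcup)$, and a tile (i). Row $\mathsf T$ has bottoms $\#,(q_h,\sqcup),\sqcup$. All neighboring labels agree: for example $\mathrm{out}(\mathsf W)=0=\mathrm{in}(\mathsf J)$ and $\mathrm{out}(\mathsf J)=1=\mathrm{in}(\mathsf E)$. The outer edges are flat.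

## 7. Bumps and slots

Translates of plain rectangles need not line up, and they do not know their labels. We give the tiles a shape that forces neighbors to be aligned with equal labels.

**Definition 19.** Let $m\ge1$ bound the number of possible left/right labels and the number of possible bottom/top labels. Number both kinds injectively by elements of $\{1,\dots,m\}$. Let $N=10m$. An abstract tile of width $w$ and height $h$ becomes the *body* $[0,w)\times[0,h)$ (integer points), modified as follows, where $c$ is the number of the label of the edge in question; flat edges are not modified.

* Left: remove the slot $(i,4m)$, $0\le i<c$; add the bump $(-i,6m)$, $1\le i\le m+1-c$.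
* Right: add the bump $(w-1+i,4m)$, $1\le i\le c$; remove the slot $(w-i,6m)$, $1\le i\le m+1-c$.
* Bottom, top: the same with coordinates exchanged and $h$ for $w$.

This gives a finite set $\mathcal T_{\mathcal M}$ of tiles, computable from $\mathcal M$, indexed by the abstract tiles. The *position* of a placed tile $v+T$ is $v$.

If tiles $U$ at $u$ and $V$ at $u+(w,0)$, $w$ the width of $U$, have equal right and left labels $c$, then the right bump of $U$ is exactly the left slot of $V$: in the coordinates of $V$ it consists of $(i-1,4m)$, $1\le i\le c$. Likewise the left bump of $V$ is exactly the right slot of $U$. Two interlocking pairs per edge are used, with lengths $c$ and $m+1-c$, so that a wrong label is detected whether it is too large or too small. We need three elementary facts.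

**(F1)** Left and right slots lie in rows $4m$ and $6m$, in columns $<m$ and $\ge w-m\ge9m$. Bottom and top slots lie in columns $4m$ and $6m$, in rows $<m$ and $\ge h-m\ge9m$. Hence:

* any two slots of a tile are at sup-distance $\ge3$ (the smallest coordinate gaps to check are $3m$, between column $6m$ and columns $\ge9m$, and $3m+1$, between columns $<m$ and column $4m$; rows are similar; left/right and bottom/top pairs are more than $8m$ apart);
* row $2m$ and column $2m$ of the body belong to the tile;
* the core $[m,w-m)\times[m,h-m)$ belongs to the tile, and it has $\ge(8m)^2=64m^2$ cells.

**(F2)** *Each tile is connected.* A body cell of the tile in a row of $[m,h-m)$ reaches the core along its row: the only slots that can occur in the outer parts of this row are the left slot, which occupies an initial segment of row $4m$, and the right slot, which occupies a final segment of row $6m$, so moving inward from a cell outside the slots never hits them. In the same way a body cell in a column of $[m,w-m)$ reaches the core along its column. The four corner blocks of size $m\times m$ contain no slot cells; a cell there moves horizontally to column $m$ or $w-m-1$, meeting no slot because the bottom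 and top slots are in columns $4m,6m$, and then vertically along that column, which contains no slot cells. Bumps are attached to $(0,6m)$, $(w-1,4m)$, $(6m,0)$, $(4m,h-1)$, which belong to the tile.

**(F3)** *Every cell of a tile has at least two lattice neighbors in the tile, except the tips of bumps, which have exactly one, in the direction of the body.* A cell not in a slot is adjacent to at most one slot cell: two neighbors in different slots would put these slots at distance $\le2$, against (F1), and two neighbors in the same straight segment would have the cell between them, in the slot. A corner cell of the body has two neighbors in the body and is adjacent to no slot. A non-corner body cell has at least three neighbors in the body and loses at most one to a slot. So body cells keep at least two. The bumps are straight segments sticking out of four different sides, so a bump cell has its two neighbors along the bump (or the body cell it is attached to), and the tip has only the one towards the body.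

**Lemma 20 (matching).** In any tiling of $\mathbb Z^2$ by translates of tiles in $\mathcal T_{\mathcal M}$: if a placed tile $U$ at position $u$, with width $w$ and height $h$, has a non-flat right (top) edge, then there is a placed tile $V$ at $u+(w,0)$ (at $u+(0,h)$) whose left (bottom) edge has the same label. If $V$ at $v$ has a non-flat left (bottom) edge, then there is a placed tile $U$ at $v-(w_U,0)$ (at $v-(0,h_U)$), where $w_U,h_U$ are its width and height, whose right (top) edge has the same label.

*Proof.* The construction is symmetric in the two coordinates, so consider left/right.

**Step 1: $V$ at $v$ has left label number $c$.** We ask who fills the bottom of its slot. Let $U$ be the tile covering the deepest slot cell $v+(c-1,4m)$. The neighbors above, below and to the right of this cell lie in $V$. So in $U$ this cell has at most the left neighbor. By (F3) it is the tip of a bump of $U$ whose body lies to the left, i.e. of a right bump. Let $U$ be at $u$, with width $w$ and right label number $c'$. Then $u_2=v_2$ and $u_1+w-1+c'=v_1+c-1$. If $c'<c$, then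
$$u+(w-1,4m+1)=v+(c-1-c',4m+1)$$
lies in $U$ (the right slot of $U$ is in row $6m\ne4m+1$) and in $V$ (a body cell in a column $<m$, off row $4m$). This is a contradiction. So $v_1=u_1+w+g$ with $g=c'-c\ge0$.

**Step 2: $U$ at $u$ has right label number $c'$.** Now we ask who fills the other slot. Put $\lambda=m+1-c'$. The deepest cell $u+(w-\lambda,6m)$ of the right slot has its upper, lower and left neighbors in $U$. So, by (F3), it is the tip of the left bump of some $V$ at $v$, with left label number $c$ and bump length $\lambda'=m+1-c$. Then $u_2=v_2$ and $v_1-\lambda'=u_1+w-\lambda$. If $\lambda'<\lambda$, then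
$$v+(0,6m+1)=u+(w-(\lambda-\lambda'),6m+1)$$
lies in $V$ (its left slot is in row $4m$) and in $U$ (a body cell off row $6m$ in a column $\ge w-m$). This is a contradiction. So again $v_1=u_1+w+g$ with $g=\lambda'-\lambda=c'-c\ge0$.

**Step 3: there is no gap.** In both cases we show $g=0$. Suppose $g\ge1$, and let
$$P=\{(x,y):u_1+w\le x<v_1,\ u_2+4m<y<u_2+6m\}\ne\emptyset.$$
We check that $P$ is a closed pocket. Directly below $P$, in row $u_2+4m$, are cells of the right bump of $U$, whose length $c'$ exceeds $g=c'-c$. Directly above, in row $u_2+6m$, are cells of the left bump of $V$, whose length $m+1-c=(m+1-c')+g$ exceeds $g$. To the left are body cells of $U$ and to the right body cells of $V$, since the slots on these edges are in rows $6m$ and $4m$ respectively. Finally $P$ itself contains no cells of $U$ or $V$: to the right of its body $U$ has only its bump in row $4m$, and to the left of its body $V$ has only its bump in row $6m$. So a tile covering a cell of $P$ is neither $U$ nor $V$, and being connected (F2) it is contained in $P$. But $|P|\le(m-1)(2m-1)<64m^2$, while each tile has at least $64m^2$ cells. This contradiction shows $g=0$, so $c=c'$ and $v=u+(w,0)$. $\square$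

## 8. If the machine halts, all large rectangles are tiled

**Proposition 21.** If $\mathcal M$ halts, there is $d$ such that $\mathcal T_{\mathcal M}$ tiles every $\ell_1\times\ell_2$ rectangle with $\ell_1,\ell_2\ge d$. Hence $\mathcal T_{\mathcal M}\in S_2$.

*Proof.* Let $\mathcal M$ halt after $t$ steps and $d=\max\{N^2+3N,(t+2)(N+1)\}$.

**Step 1: column and row types.** They must have the right total size. For $\ell_1\ge d$ write $\ell_1-3N=iN+j(N+1)$ with $0\le j<N$ and $j\equiv\ell_1\pmod N$; here $i\ge0$ because $j(N+1)\le N^2-1$. Use the column types $\mathsf W\mathsf A^i\mathsf J\mathsf B^j\mathsf E$. Their total width is $\ell_1$, and there are at least $\ell_1/(N+1)\ge t+2$ columns. Likewise use row types $\mathsf S\mathsf A^{i'}\mathsf J\mathsf B^{j'}\mathsf T$ of total height $\ell_2$, at least $t+2$ of them. Number columns $0,\dots,k$ and rows $0,\dots,l$, so $k,l\ge t+1$.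

**Step 2: contents.** We write the computation into the rectangle. Let the vertical content between rows $j-1$ and $j$ be the configuration of $\mathcal M$ at time $j-1$ on cells $0,\dots,k$. Row $0$ has type $\mathsf S$ and the right tops, since only column $0$ has type $\mathsf W$. The head is always at a cell $\le t<k$. So for $1\le j\le l-1$, row $j$ leads from the configuration at time $j-1$ to that at time $j$ and can be filled with contents (i)–(vi). The left edge of column $0$ and the right edge of column $k$ have content $0$, because the head never moves left from cell $0$ and never reaches cell $k$. Row $l$ has as bottom contents the configuration at time $l-1\ge t$, whose head symbol is $(q_h,a)$ for some $a$. So it can be filled with tiles of type $\mathsf T$.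

**Step 3: shapes.** All shared edges have equal labels: contents agree by construction, and the phases $\mathrm{in},\mathrm{out}$ agree by the form of the two sequences. All outer edges are flat. The bodies partition the rectangle, and across each shared edge the bumps of each tile are exactly the slots of the other. So the tiles partition the rectangle. The last claim is Corollary 17. $\square$

## 9. Runs, and what a tiling without infinite runs computes

Consider any tiling of $\mathbb Z^2$ by $\mathcal T_{\mathcal M}$. There is at most one placed tile at a given position $v$, since any such tile contains $v+(2m,2m)$. By Lemma 20 every tile with non-flat right edge has a right neighbor, and similarly for the other directions. (The left neighbor of a tile at $v$ is unique too: by (F1) it is the tile covering $v+(-1,2m)$.) The *right run* of a tile is obtained by passing to the right neighbor as long as the right edge is not flat; left, up and down runs are defined similarly.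

The horizontal labels contain the row type, and the vertical labels contain the column type. So the row type is constant along horizontal runs and the column type along vertical runs. Successive column types $\kappa,\kappa'$ in a horizontal run, read from left to right, satisfy $\mathrm{in}(\kappa')=\mathrm{out}(\kappa)$: after $\mathsf W$ or $\mathsf A$ comes $\mathsf A$ or $\mathsf J$, and after $\mathsf J$ or $\mathsf B$ comes $\mathsf B$ or $\mathsf E$. So horizontal runs are segments of sequences $\mathsf W\mathsf A^*\mathsf J\mathsf B^*\mathsf E$, where these may be infinite in the $\mathsf A$'s or $\mathsf B$'s, and vertical runs read upwards are segments of $\mathsf S\mathsf A^*\mathsf J\mathsf B^*\mathsf T$. Hence: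
$$\text{an infinite run has a tail of constant type }\mathsf A\text{ or }\mathsf B,\text{ so of constant width (height) }w\in\{N,N+1\}. \tag{5}$$

**Proposition 22.** If some tiling of $\mathbb Z^2$ by $\mathcal T_{\mathcal M}$ has no infinite runs, then $\mathcal M$ halts.

*Proof.*

**Step 1: a lower left corner.** From any tile run left. The run ends at a tile with flat left edge, i.e. of column type $\mathsf W$. From it run down. The run stays in column type $\mathsf W$ and ends at row type $\mathsf S$. Call this tile $U_{0,0}$. Its right run $U_{0,0},\dots,U_{k,0}$ has row type $\mathsf S$ and column types $\kappa_0=\mathsf W,\dots,\kappa_k=\mathsf E$. Its up run $U_{0,0},\dots,U_{0,l}$ has column type $\mathsf W$ and row types $\rho_0=\mathsf S,\dots,\rho_l=\mathsf T$.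

**Step 2: the whole grid.** We show that these two sides bound a full array of tiles $U_{i,j}$, $0\le i\le k$, $0\le j\le l$, of type $(\kappa_i,\rho_j)$ at positions $(x_i,y_j)$, with $U_{i+1,j}$ the right neighbor and $U_{i,j+1}$ the top neighbor of $U_{i,j}$. Let $U_{i,j},U_{i+1,j},U_{i,j+1}$ be given, $i<k$, $j<l$. The tile $U_{i,j+1}$ has column type $\kappa_i\ne\mathsf E$, so it has a right neighbor, at $(x_{i+1},y_{j+1})$, because the width depends only on $\kappa_i$. The tile $U_{i+1,j}$ has row type $\rho_j\ne\mathsf T$, so it has a top neighbor, at $(x_{i+1},y_{j+1})$ as well. Two placed tiles at the same position coincide. Call this tile $U_{i+1,j+1}$. Its row type is $\rho_{j+1}$ by the horizontal label and its column type is $\kappa_{i+1}$ by the vertical label.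

**Step 3: the grid computes.** Let $\alpha_j$ be the sequence of vertical contents between rows $j$ and $j+1$, $0\le j<l$. We claim that $\alpha_j$ is the configuration of $\mathcal M$ at time $j$ restricted to cells $0,\dots,k$, with the head among these cells. For $j=0$ this is the definition of the $\mathsf S$-tiles, since only $\kappa_0$ is $\mathsf W$. Let $1\le j<l$, so $\rho_j\in\{\mathsf A,\mathsf J,\mathsf B\}$. By induction exactly one tile in row $j$, at cell $i$ say, has a head symbol $(q,a)$ at the bottom; the others are of kind (i), (ii) or (iii). A tile of kind (ii) has left content ${\to}q'$, so it is not in column $0$, whose left edge is flat; its left neighbor has right content ${\to}q'$, so that neighbor is of kind (iv), has a head at the bottom, and is at cell $i$. Similarly a tile of kind (iii) is not in column $k$, and its right neighbor is of kind (v), at cell $i$.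

* If $q=q_h$, the tile at $i$ is (vi). So there are no tiles (ii), (iii), and $\alpha_j=\alpha_{j-1}$, as it should be after halting.
* If $\delta(q,a)=(q',a',+1)$, the tile at $i$ is (iv), with right content ${\to}q'$. So $i\neq k$. The tile at $i+1$ has left content ${\to}q'$, hence is (ii), and its top is $(q',\cdot)$ with the old symbol. There is no other tile (ii), no tile (iii), and all remaining tiles are (i). So $\alpha_j$ is the next configuration.
* If $\delta(q,a)=(q',a',-1)$, the tile at $i$ is (v), with left content ${\leftarrow}q'$. So $i\ne0$. The tile at $i-1$ has right content ${\leftarrow}q'$, hence is (iii) with top $(q',\cdot)$. There is no other tile (iii), no tile (ii), and all remaining tiles are (i). Again $\alpha_j$ is the next configuration.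

**Step 4: the top row.** Row $l$ has type $\mathsf T$, and its bottom contents $\alpha_{l-1}$ contain a head symbol. The only head symbols allowed there are $(q_h,a)$. So $\mathcal M$ has reached $q_h$. $\square$

## 10. Mixing forbids infinite runs

For planar tiles put $\hat T=T\times\{0\}^{n-2}\subseteq\mathbb Z^n$ ($n\ge2$; $\hat T=T$ if $n=2$), and let $\hat{\mathcal T}_{\mathcal M}=\{\hat T:T\in\mathcal T_{\mathcal M}\}$.

**Proposition 23.** Let $n\ge2$. If $F_n$ has a $\mu_n$-measurable tiling by $\hat{\mathcal T}_{\mathcal M}$ (in particular, if it has a Borel or clopen one), then $\mathcal M$ halts.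

*Proof.* Let $X_0\subseteq F_n$ be an invariant conull set on which the tiling condition holds. Identify $\mathbb Z^2$ with $\mathbb Z^2\times\{0\}^{n-2}$.

**Step 1: reduction to plane tilings.** For $x\in X_0$, a point $h\in\mathbb Z^2$ can be covered only by placements $(i,s)$ with $s\in h-\hat T_i\subseteq\mathbb Z^2$. So the placements $(i,s)$ of $x$ with $s\in\mathbb Z^2$ form a tiling $\Pi(x)$ of $\mathbb Z^2$ by $\mathcal T_{\mathcal M}$. For $g\in\mathbb Z^2$, $\Pi(g\cdot x)$ is $\Pi(x)$ shifted by $-g$.

**Step 2: a residue along a constant-width ray.** For $w\in\{N,N+1\}$ let $E_w$ be the set of $x\in X_0$ such that for some $u\in\mathbb Z^2$ with $u_2=-2m$, $\Pi(x)$ has placed tiles of width $w$ at $u+(kw,0)$ for all $k\ge0$. It is a countable union of countable intersections of measurable sets, so it is measurable. We show $\mu(E_w)=0$. The normalization $u_2=-2m$ makes row $2m$ of the bodies lie in row $0$; since that row of a body belongs to its tile (F1), the tile at $u+(kw,0)$ contains the cells $[u_1+kw,u_1+(k+1)w)\times\{0\}$. Put $f(x)=u_1\bmod w$. This does not depend on $u$: for two such $u,u'$ the tiles of both rays cover all far right cells of row $0$, so by disjointness some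 placed tile belongs to both rays, and comparing positions gives $u_1\equiv u_1'\pmod w$. With $e_1$ the first unit vector, $e_1\cdot E_w=E_w$ and $f(e_1\cdot x)=f(x)-1$. Since $e_1$ is mixing, $\mu(E_w)\in\{0,1\}$. If $\mu(E_w)=1$, the sets $\{f=i\}$, $i\in\mathbb Z/w$, are translates of each other and so have measure $1/w$, and each is $we_1$-invariant. As $w\ge2$, this contradicts mixing of $we_1$. So $\mu(E_w)=0$.

**Step 3: no infinite runs.** Suppose that $\Pi(x)$ has an infinite right run. By (5) it has a tail of constant width $w$, starting at position $u$ say. With $g=u+(0,2m)$, the tiling $\Pi(g\cdot x)$ has tiles of width $w$ at $(0,-2m)+(kw,0)$, $k\ge0$. So $g\cdot x\in E_w$. Hence the set of such $x$ is contained in the null set $\bigcup_{g\in\mathbb Z^2}\bigcup_w(-g)\cdot E_w$. The same argument applies to left runs, with tiles at $u-(kw,0)$ and rays to the left. It also applies to up and down runs, with tiles of height $w$ at $u\pm(0,kw)$, $u_1=-2m$, column $2m$ in place of row $2m$, and $e_2$ in place of $e_1$. So for a.e. $x$ the plane tiling $\Pi(x)$ has no infinite runs. One such $x$ suffices: Proposition 22 shows that $\mathcal M$ halts. $\square$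

For $n=2$, Propositions 21 and 23 give
$$\mathcal M\text{ halts}\iff\mathcal T_{\mathcal M}\in S_2. \tag{6}$$

## 11. Higher dimensions and the proof of Theorem 8

**Proposition 24.** Let $n\ge3$ and let $T_1,\dots,T_k\subseteq\mathbb Z^2$ be tiles. Then $\{T_i\}\in S_2\iff\{\hat T_i\}\in S_n$.

*Proof.* (⇒) The space $F_n$ with the action of $\mathbb Z^2\times\{0\}^{n-2}$ is a free system for $\mathbb Z^2$. Since $\{T_i\}\in S_2$, there is a continuous equivariant map $F_2\to Y_T$. By Theorem 12 (applied to $\mathbb Z^2$) there is a continuous $\mathbb Z^2$-equivariant map $F_n\to Y_T$. This means clopen sets $C_i\subseteq F_n$ such that for each $x$ exactly one $(i,t)$ with $t\in T_i$ has $(-(t,0))\cdot x\in C_i$. That is a clopen tiling of $F_n$ by $\{\hat T_i\}$.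

(⇐) We embed $F_2$ into $F_n$. Let $w\in2^{\mathbb Z^{n-2}}$ be the indicator function of $\{0\}$, which has no nonzero period. For $x\in F_2$ put $\iota(x)(h_1,h_2)=x(h_1)+w(h_2)\bmod2$, $h_1\in\mathbb Z^2$, $h_2\in\mathbb Z^{n-2}$. If $(g_1,g_2)$ is a period of $\iota(x)$, then modulo $2$
$$x(h_1+g_1)-x(h_1)=w(h_2)-w(h_2+g_2)\qquad\text{for all }h_1,h_2.$$
The left side does not depend on $h_2$ and the right side not on $h_1$, so both are a constant $c$. Then $x(h_1+2g_1)=x(h_1)+2c=x(h_1)$, so $2g_1$ is a period of $x$, and $g_1=0$. Hence $c=0$, so $g_2$ is a period of $w$ and $g_2=0$. Thus $\iota:F_2\to F_n$; it is continuous, and $\iota(g\cdot x)=(g,0)\cdot\iota(x)$. If $(C_i)$ is a clopen tiling of $F_n$ by $\{\hat T_i\}$, then for $x\in F_2$ exactly one $(i,t)$, $t\in T_i$, has $\iota((-t)\cdot x)=(-(t,0))\cdot\iota(x)\in C_i$. So $(\iota^{-1}(C_i))$ is a clopen tiling of $F_2$ by $\{T_i\}$. $\square$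

*Proof of Theorem 8.* $S_1$ is computable by Corollary 7. Let $n\ge2$. By Corollary 13, $S_n$ is $\Sigma^0_1$. The map $\mathcal M\mapsto\hat{\mathcal T}_{\mathcal M}$ is computable, and by (6) and, if $n\ge3$, Proposition 24, $\mathcal M$ halts if and only if $\hat{\mathcal T}_{\mathcal M}\in S_n$. The halting problem for our machines is $\Sigma^0_1$-complete, so $S_n$ is $\Sigma^0_1$-complete. In particular it is not computable and not $\Pi^0_1$, and it has degree $0'$. $\square$

## 12. Borel, measurable and periodic variants: the proof of Theorem 9

Part (1) is Theorem 12, and part (2) is Theorem 6 applied to $Y_T$ (Corollary 7).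

**Part (4).** Let $\{T_i\}\in S_n$ and $g=\gcd_i|T_i|$. We count cells in a periodic tiling. By Corollary 14 applied to $Y_T$ there are a large $p\equiv1\pmod g$ and a $p\mathbb Z^n$-periodic $y\in Y_T$. Let $n_i$ be the number of $s$ modulo $p\mathbb Z^n$ with $i\in y(s)$. For each $h$ modulo $p\mathbb Z^n$ there is exactly one $(i,t)$ with $t\in T_i$, $i\in y(h-t)$; summing over $h$ gives $p^n=\sum_i|T_i|\,n_i$. So $g\mid p^n$. But $p^n\equiv1\pmod g$, so $g=1$.

**Part (3), all $n\ge2$.** The tiles of $\hat{\mathcal T}_{\mathcal M}$ are connected by (F2). If $\mathcal M$ halts, then $\hat{\mathcal T}_{\mathcal M}\in S_n$ by Proposition 21 and, if $n\ge3$, Proposition 24. So there is a clopen tiling, which is in particular Borel and $\mu_n$-measurable. If $\mathcal M$ does not halt, there is no $\mu_n$-measurable tiling of $F_n$ by Proposition 23, hence no Borel and no clopen one. So $\mathcal M\mapsto\hat{\mathcal T}_{\mathcal M}$ reduces the halting problem to each of the three versions.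

**Part (3), intermediate planar classes.** Let $\mathcal R$ be the class of planar tile sets that tile all sufficiently large rectangles, $\mathcal Q$ the class of those with a $\mu_2$-measurable tiling of $F_2$, and $\mathcal Q'$ the class of those with a $p\mathbb Z^2$-periodic tiling of $\mathbb Z^2$ for all large $p$. By Corollaries 17 and 14, $\mathcal R\subseteq S_2\subseteq\mathcal Q\cap\mathcal Q'$. Let $\mathcal P$ be a class with $\mathcal R\subseteq\mathcal P\subseteq\mathcal Q$ or $\mathcal R\subseteq\mathcal P\subseteq\mathcal Q'$. We show that $\mathcal M$ halts if and only if $\mathcal T_{\mathcal M}\in\mathcal P$; since the tiles are connected, this gives the claim.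

If $\mathcal M$ halts, then $\mathcal T_{\mathcal M}\in\mathcal R\subseteq\mathcal P$ by Proposition 21. Suppose that $\mathcal M$ does not halt. Then $\mathcal T_{\mathcal M}\notin\mathcal Q$ by Proposition 23. It remains to see $\mathcal T_{\mathcal M}\notin\mathcal Q'$; here a period that is $1$ modulo the widths takes over the role of mixing. Suppose that there is a $p\mathbb Z^2$-periodic tiling with $p\equiv1\pmod{N(N+1)}$; such $p$ occur among all large $p$. By Proposition 22 it has an infinite run. If it is a right run, then by (5) there are tiles of some width $w\in\{N,N+1\}$ at $u+(kw,0)$ for all $k\ge0$. Let $k=\lceil p/w\rceil$. Since $p\equiv1\pmod w$ and $w\ge2$, we have $0<kw-p<w$. The tile at $u+(kw,0)$ and the periodic copy at $u+(p,0)$ of the tile at $u$ both have width $w$. They are at different positions, so they are distinct placed tiles. By (F1) they contain the cells of row $u_2+2m$ with first coordinates in $[u_1+kw,u_1+kw+w)$ and $[u_1+p,u_1+p+w)$, and these intervals overlap. This is a contradiction. For a left run use the tile at $u-(kw,0)$ and the copy at $u-(p,0)$; for vertical runs exchange the coordinates. So $\mathcal T_{\mathcal M}\notin\mathcal Q'$. In either case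 $\mathcal T_{\mathcal M}\notin\mathcal P$. $\square$
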